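# Stokes flow in convex domains: the Dirichlet $W^{1,p}$ estimate for every $p$

## 1. The theorem for convex domains and what it asserts

**Theorem 1.** Let $\Omega\subset\mathbb R^d$, $d\ge 2$, be a bounded convex domain and let $1<p<\infty$. Then the Dirichlet $W^{1,p}$ estimate for the Stokes equations holds in $\Omega$: for any $f\in L^p(\Omega;\mathbb R^{d\times d})$ and $F\in L^p(\Omega;\mathbb R^d)$ there exists a unique $(u,\phi)\in W^{1,p}_0(\Omega;\mathbb R^d)\times L^p(\Omega)$, with $\phi$ unique up to additive constants, solving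
$$-\Delta u+\nabla\phi=\operatorname{div}(f)+F,\quad \operatorname{div}(u)=0\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega \tag{1.1}$$
in the weak sense, and
$$\|\nabla u\|_{L^p(\Omega)}+\inf_{c\in\mathbb R}\|\phi-c\|_{L^p(\Omega)}\le C\{\|f\|_{L^p(\Omega)}+\|F\|_{L^p(\Omega)}\}. \tag{1.2}$$
The constant $C$ depends only on $d$, $p$, $\operatorname{diam}\Omega$ and the inradius of $\Omega$.

"In the weak sense" means: $\operatorname{div}u=0$ a.e., the boundary condition is encoded by $u\in W_0^{1,p}$, and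
$$\int_\Omega \nabla u\cdot\nabla\varphi-\int_\Omega \phi\,\operatorname{div}\varphi=-\int_\Omega f\cdot\nabla\varphi+\int_\Omega F\cdot\varphi\qquad\text{for all }\varphi\in C_0^\infty(\Omega;\mathbb R^d). \tag{1.3}$$
Here $\nabla u\cdot\nabla\varphi=\sum_{i,j}\partial_ju_i\,\partial_j\varphi_i$, $f\cdot\nabla\varphi=\sum_{i,j} f_{ij}\partial_j\varphi_i$ and $(\operatorname{div}f)_i=\sum_j\partial_jf_{ij}$. Throughout, $\phi$ is a pressure and $\varphi$ a test field. For a general bounded Lipschitz domain we say that *the $W^{1,p}$ estimate holds in $\Omega$* if the conclusion of Theorem 1 holds for that $p$ with some $C=C(d,p,\Omega)$.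

In plain words: if the forcing is in $L^p$ at the level of one derivative, is the velocity gradient in $L^p$, with the pressure following along? The answer can depend on $\Omega$ because the boundary may have corners, edges, or worse. The source of the question is Jun Geng and Zhongwei Shen, "Neumann Problems for the Stokes Equations in Convex Domains", arXiv:2410.16650 (2024). The background consists of two facts. First, in a bounded Lipschitz domain the Dirichlet estimate, and the analogous Neumann estimate, hold when $|\frac1p-\frac12|<\frac1{2d}+\varepsilon$ with some $\varepsilon=\varepsilon(\Omega)>0$. Second, in a bounded convex domain the Neumann problem, with conormal derivative $\frac{\partial u}{\partial n}-\phi n$ prescribed, has the corresponding $W^{1,p}$ theory for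
$$1<p<\infty\ \text{ if } d=2,\qquad \Big|\frac1p-\frac12\Big|<\frac1d+\varepsilon\ \text{ if } d\ge 3. \tag{$\ast$}$$
The problem is to determine whether the Dirichlet estimate also holds in convex domains for $p$ in $(\ast)$. For $d=3$, $(\ast)$ is a neighborhood of $[\frac65,6]$. Theorem 1 answers yes, with any $\varepsilon>0$ in $(\ast)$, and gives all $1<p<\infty$ in every dimension. The constant sees $\Omega$ only through its diameter and inradius, so a polygon with a thousand sides inscribed in a circle is no worse than the disk.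

**Theorem 2.**

(a) For $\Omega,p$ as in Theorem 1, $f,F\in L^p(\Omega)$ and $g\in L^p(\Omega)$ with $\int_\Omega g=0$, the system $-\Delta u+\nabla\phi=\operatorname{div}f+F$, $\operatorname{div}u=g$, $u\in W^{1,p}_0$, has a unique solution ($\phi\in L^p$ up to constants), and $\|\nabla u\|_p+\inf_c\|\phi-c\|_p\le C(\|f\|_p+\|F\|_p+\|g\|_p)$.

(b) The range is sharp at both ends. In no bounded Lipschitz domain does $\|\nabla u\|_q\le C\|f\|_q$ hold for $q=1$ or $q=\infty$, for the $W^{1,2}_0$ solutions with $F=0$ and $f\in L^2\cap L^q$.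

(c) If a bounded polygonal Lipschitz domain $\Omega\subset\mathbb R^2$ has an angle $\omega\in(\pi,2\pi)$, there is $\lambda\in(\frac12,1)$ such that the $W^{1,p}$ estimate fails for all $\frac2{1-\lambda}\le p<\infty$. Hence such a polygon has the estimate for all $1<p<\infty$ if and only if it is convex.

## 2. Energy, plane sectors and shear flow

**The exponent $p=2$.** Take $F=0$. If $u\in W_0^{1,2}$ solves (1.3), then by density we may test with $u$ itself; the pressure drops out since $\operatorname{div}u=0$, and $\int|\nabla u|^2=-\int f\cdot\nabla u$ gives $\|\nabla u\|_2\le\|f\|_2$. No geometry enters.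

**Homogeneous solutions are the enemy.** Let $\Omega$ coincide near $0\in\partial\Omega$ with a cone, and suppose $U(r\omega)=r^\lambda\Psi(\omega)$ solves the homogeneous Stokes system in the cone with zero boundary values, $\lambda$ real. Then $|\nabla U|$ is homogeneous of degree $\lambda-1$, and, if it is nonzero and $\lambda<1$, it lies in $L^p$ near $0$ only if $p(1-\lambda)<d$. So an exponent $\lambda<1$ of finite energy is incompatible with having all $p$. Let us look for such exponents in the plane.

Let $d=2$ and let the cone be the sector $|\theta|<\omega/2$. Write $u=\nabla^\perp\psi=(\partial_2\psi,-\partial_1\psi)$ with $\psi=r^{1+\lambda}\Theta(\theta)$, $0<\lambda<1$. Then $u$ is divergence-free. Taking the curl of $-\Delta u+\nabla\phi=0$ gives $\Delta^2\psi=0$. Since $\Delta\psi=r^{\lambda-1}(\Theta''+(1+\lambda)^2\Theta)$, this is $(\partial_\theta^2+(1-\lambda)^2)(\partial_\theta^2+(1+\lambda)^2)\Theta=0$, so $\Theta$ is a combination of $\cos(1\pm\lambda)\theta$ and $\sin(1\pm\lambda)\theta$. The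 condition $u=0$ on the sides means $\Theta=\Theta'=0$ at $\pm\omega/2$. Even and odd parts of $\Theta$ satisfy this separately. With $a=\frac{(1+\lambda)\omega}2$ and $b=\frac{(1-\lambda)\omega}2$, the $2\times2$ determinant for even functions is
$$-(1-\lambda)\cos a\sin b+(1+\lambda)\sin a\cos b=\sin(a-b)+\lambda\sin(a+b)=\sin\lambda\omega+\lambda\sin\omega ,$$
and for odd functions it is
$$(1-\lambda)\sin a\cos b-(1+\lambda)\cos a\sin b=\sin\lambda\omega-\lambda\sin\omega .$$

If $\omega\le\pi$ and $0<\lambda<1$, neither vanishes. The first is positive because $\sin\lambda\omega>0$ and $\sin\omega\ge0$. The second is strictly concave in $\lambda\in[0,1]$ and is zero at $\lambda=0$ and $\lambda=1$, so it is positive in between. If $\pi<\omega<2\pi$, the first is $\sin\frac\omega2(1+\cos\frac\omega2)>0$ at $\lambda=\frac12$ and $2\sin\omega<0$ at $\lambda=1$, so it vanishes at some $\lambda\in(\frac12,1)$. Convexity of the sector is exactly what keeps real exponents out of $(0,1)$. This is the seed of both Theorem 1 and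 Theorem 2(c).

**The number 1 is a true barrier.** In the half-space $\{x_d>0\}$ the shear flow $u=(x_d,0,\dots,0)$ is divergence-free, harmonic, zero on the boundary, and homogeneous of degree $1$. So the best one can hope for is: *in a convex cone there are no exponents with real part below $1$*.

**From exponents to $L^p$.** A general convex boundary is not conical at any fixed scale, so we need a quantitative version of "no exponents below one", uniform over boundary points, scales and domains. We aim for: if $u$ solves the homogeneous Stokes system near $Q\in\partial\Omega$ with $u=0$ on $\partial\Omega$, then for every $\beta<1$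
$$\int_{\Omega\cap B(Q,r)}|\nabla u|^2\le C\Big(\frac rM\Big)^{d-2+2\beta}\int_{\Omega\cap B(Q,M)}|\nabla u|^2 ,\qquad r\le M. \tag{2.1}$$
This says that on average $|\nabla u|\lesssim(r/M)^{\beta-1}$. As $\beta$ is as close to $1$ as we like, $|\nabla u|$ is in every $L^q$, with bounds, and a real-variable argument transfers this to the inhomogeneous problem. We exclude exponents in convex cones (Section 4), pass to slowly growing solutions in cones and then in unbounded convex sets (Section 5), deduce (2.1) (Section 6), then $L^q$ bounds (Section 7), then Theorem 1 (Sections 8 and 9).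

## 3. Convex sets, divergence-free fields and local solutions

Write $B_R=B(0,R)$. $C^\infty_{0,\sigma}(K)$ is the space of divergence-free fields in $C_0^\infty(K;\mathbb R^d)$, and $W^{1,s}_{0,\sigma}(K)=\{v\in W^{1,s}_0(K;\mathbb R^d):\operatorname{div}v=0\}$. Functions in $W^{1,s}_0(K)$ are extended by $0$.

**Density.** *Let $K$ be bounded, open, convex, nonempty, $1<s<\infty$, and let $v\in W^{1,s}(\mathbb R^d;\mathbb R^d)$ vanish a.e. outside $K$. Then $v\in W_0^{1,s}(K)$. If $\operatorname{div}v=0$, then $v$ is a $W^{1,s}$-limit of fields in $C^\infty_{0,\sigma}(K)$.* (3.1)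

Fix $x_0\in K$. For $\theta>1$ the field $v(x_0+\theta(x-x_0))$ is supported in $x_0+\theta^{-1}(\overline K-x_0)$, a compact subset of $K$ by convexity. It is divergence-free if $v$ is, and it tends to $v$ in $W^{1,s}$ as $\theta\downarrow1$. Mollify it.

**Solving the divergence equation.** *If $K$ is bounded, open, convex and contains a ball of radius $\rho$, then for $1<s<\infty$ there is a bounded linear $\mathfrak B:\{g\in L^s(K):\int g=0\}\to W^{1,s}_0(K;\mathbb R^d)$ with $\operatorname{div}\mathfrak Bg=g$ and $\|\nabla\mathfrak Bg\|_s\le C\|g\|_s$, $C=C(d,s,\operatorname{diam}K/\rho)$.* (3.2)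

This is the Bogovskiĭ operator (Galdi, *An Introduction to the Mathematical Theory of the Navier–Stokes Equations*, 2nd ed., Lemma III.3.1, for domains star-shaped with respect to a ball; a convex set is star-shaped with respect to any ball in it).

**Definition 3.1.** For a unit vector $e$ and $0<\alpha<\pi/2$ let $\Gamma_e=\{x\neq0:x\cdot e>|x|\cos\alpha\}$. For $0<M\le\infty$ let $\mathcal D(\alpha,M)$ be the set of open convex $D\subset\mathbb R^d$ with $0\in\partial D$ and $\Gamma_e\cap B_M\subset D$ for some $e$.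

So $D$ has $0$ on its boundary and contains a truncated circular cone of half-angle $\alpha$ there. For example, every half-space with $0$ on its boundary is in $\mathcal D(\alpha,\infty)$ for all $\alpha$. The plane set $D=\{x_2>\sqrt{1+x_1^2}-1\}$ is in $\mathcal D(\frac\pi4,\infty)$, because $\sqrt{1+x_1^2}-1\le|x_1|$. It looks like a half-plane near $0$ and like the quarter-plane $\{x_2>|x_1|\}$ from far away. Clearly $r^{-1}D\in\mathcal D(\alpha,M/r)$ if $D\in\mathcal D(\alpha,M)$, and $\mathcal D(\alpha,M)\subset\mathcal D(\alpha,M')$ for $M'\le M$.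

The class captures all boundary points of $\Omega$ at once. If $\Omega$ is bounded and convex and $B(x_0,\rho_0)\subset\Omega$, put $\alpha=\arctan(\rho_0/\operatorname{diam}\Omega)$ and $M_0=\rho_0$. Then
$$\Omega-Q\in\mathcal D(\alpha,M_0)\qquad\text{for all }Q\in\partial\Omega. \tag{3.3}$$
Indeed, let $\ell=|x_0-Q|\in[\rho_0,\operatorname{diam}\Omega]$ and $e=(x_0-Q)/\ell$. By convexity $\Omega-Q\supset\bigcup_{0<t\le1}B(t\ell e,t\rho_0)$. If $x\in\Gamma_e$ and $|x|<\rho_0$, put $t=x\cdot e/\ell\in(0,1]$. Then $|x-t\ell e|=(x\cdot e)\tan\angle(x,e)<(x\cdot e)\rho_0/\ell=t\rho_0$, so $x\in\Omega-Q$.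

**Definition 3.2.** For $D$ open convex with $0\in\partial D$ and $0<R<\infty$, let $\mathcal S(D,R)$ be the set of $u\in W^{1,2}(B_R;\mathbb R^d)$ with $u=0$ a.e. in $B_R\setminus D$, $\operatorname{div}u=0$, and $\int\nabla u\cdot\nabla\varphi=0$ for all $\varphi\in C^\infty_{0,\sigma}(D\cap B_R)$. Let $\mathcal S(D)=\mathcal S(D,\infty)=\bigcap_{R<\infty}\mathcal S(D,R)$, and $E(u,R)=\int_{B_R}|\nabla u|^2$.

These are local Stokes solutions with zero boundary values, with the pressure hidden by using divergence-free test fields. For example, for $D=\{x_d>0\}$ the shear flow $u=(x_d^+,0,\dots,0)$ is in $\mathcal S(D)$: for $\varphi\in C_0^\infty(D)$ we get $\int\nabla u\cdot\nabla\varphi=\int_D\partial_d\varphi_1=0$. Here $E(u,R)=\frac12|B_1|R^d$.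

By (3.1) on the convex set $D\cap B_R$, the identity in Definition 3.2 holds for all $\varphi\in W^{1,2}_{0,\sigma}(D\cap B_R)$. Since $D$ lies in a half-space with $0$ on its boundary, $u$ vanishes on half of $B_R$, and
$$\int_{B_R}|u|^2\le C(d)R^2E(u,R). \tag{3.4}$$
To see this, let $\bar u$ be the mean of $u$ on $B_R$. Poincaré gives $\int_{B_R}|u-\bar u|^2\le CR^2E(u,R)$; on the half ball where $u=0$ the integrand is $|\bar u|^2$, so $\frac12|B_R||\bar u|^2\le CR^2E(u,R)$ too.

**Lemma 3.3 (Caccioppoli).** *If $D\in\mathcal D(\alpha,M)$, $R\le M$, $R<\infty$ and $u\in\mathcal S(D,R)$, then $E(u,R/2)\le C(d,\alpha)R^{-2}\int_{B_R}|u|^2$.*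

The usual test field $\eta^2u$ is not divergence-free. We repair this with $\mathfrak B$ and pay with an extra term, which is absorbed by iteration.

Scale to $R=1$. Let $\frac12\le s<t\le1$, $\eta\in C_0^\infty(B_t)$, $0\le\eta\le1$, $\eta=1$ on $B_s$, $|\nabla\eta|\le C/(t-s)$, and $K=D\cap B_t$. Then $K\supset B(\frac e4,\frac{\sin\alpha}4)$, because this ball lies in $\Gamma_e\cap B_{1/2}$; hence (3.2) holds on $K$ with constants depending on $d,\alpha$ only. By (3.1), $\eta^2u\in W^{1,2}_0(K)$. Its divergence is $2\eta\nabla\eta\cdot u$, of mean zero. Let $w=\mathfrak B(\operatorname{div}(\eta^2u))\in W_0^{1,2}(K)$, so $\|\nabla w\|_2\le C(t-s)^{-1}\|u\|_{L^2(B_1)}$. Test with $\eta^2u-w\in W^{1,2}_{0,\sigma}(D\cap B_1)$ and put $P=\int\eta^2|\nabla u|^2$: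
$$P\le C(t-s)^{-1}P^{1/2}\|u\|_{L^2(B_1)}+E(u,t)^{1/2}\|\nabla w\|_2\le\tfrac12P+\tfrac14E(u,t)+C(t-s)^{-2}\|u\|_{L^2(B_1)}^2 .$$
Hence $E(u,s)\le P\le\frac12E(u,t)+X(t-s)^{-2}$ with $X=C\|u\|_{L^2(B_1)}^2$. Iterate along $s_0=\frac12$, $s_{i+1}-s_i=\frac12(1-\tau)\tau^i$ with $\tau^2=\frac34$, so that $s_i\uparrow1$:
$$E(u,\tfrac12)\le2^{-n}E(u,s_n)+\sum_{i<n}2^{-i}\,\frac{4X}{(1-\tau)^2\tau^{2i}} .$$
As $E(u,s_n)\le E(u,1)<\infty$ and $2^{-i}\tau^{-2i}=(2/3)^i$, letting $n\to\infty$ gives $E(u,\frac12)\le CX$. $\square$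

**Lemma 3.4 (compactness).** *Let $R_k\in(0,\infty]$, $R_k\to\infty$, $D_k\in\mathcal D(\alpha,R_k)$, $u_k\in\mathcal S(D_k,R_k)$, with $\sup_{k:R_k\ge R}E(u_k,R)<\infty$ for each $R<\infty$. Along a subsequence: $\operatorname{dist}(\cdot,D_k)\to\varrho$ locally uniformly; $D:=\operatorname{int}\{\varrho=0\}\in\mathcal D(\alpha,\infty)$; and $u_k\to u$ weakly in $W^{1,2}_{loc}$ and strongly in $L^2_{loc}$, with $u\in\mathcal S(D)$.*

The functions $\operatorname{dist}(\cdot,D_k)$ are convex, $1$-Lipschitz and vanish at $0$. By Arzelà–Ascoli pass to a subsequence along which they converge locally uniformly and the axes satisfy $e_k\to e$. Let $K=\{\varrho=0\}$, a closed convex set.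

**Step (i): compact sets outside $K$ are eventually outside $D_k$.** If $L$ is compact and $L\cap K=\emptyset$, then $\min_L\varrho>0$, so $L\cap D_k=\emptyset$ for large $k$.

**Step (ii): compact sets inside $\operatorname{int}K$ are eventually inside $D_k$.** Otherwise, along a subsequence, $x_k\in L\setminus D_k$, $x_k\to x\in L$, and $B(x,2\epsilon)\subset K$ for some $\epsilon>0$. Separate $x_k$ from $D_k$: $D_k\subset\{y:(y-x_k)\cdot n_k\le0\}$, $|n_k|=1$. Then $\operatorname{dist}(x_k+\epsilon n_k,D_k)\ge\epsilon$. A limit point $y$ of $x_k+\epsilon n_k$ has $|y-x|\le\epsilon$, so $y\in K$; but $\varrho(y)\ge\epsilon$ by local uniform convergence, a contradiction.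

**Step (iii): the limit set.** Each point of $\Gamma_e$ is in $\Gamma_{e_k}\cap B_{R_k}\subset D_k$ for large $k$, so $\varrho=0$ on the open set $\Gamma_e$ and $\Gamma_e\subset D$. Since $0\notin D_k$, step (ii) with $L=\{0\}$ gives $0\notin D$. As $0\in\overline{\Gamma_e}$, we have $0\in\partial D$, and $D\in\mathcal D(\alpha,\infty)$.

**Step (iv): the limit field.** By (3.4) the $u_k$ are bounded in $W^{1,2}(B_R)$ for each $R$; Rellich's theorem and a diagonal argument give the stated convergence. By (i), $u=0$ a.e. outside $K$. The boundary of a convex set has measure zero, so $u=0$ a.e. outside $D$. Clearly $\operatorname{div}u=0$. A field $\varphi\in C^\infty_{0,\sigma}(D\cap B_R)$ has compact support in $D$, hence by (ii) in $D_k$ for large $k$, so it is admissible for $u_k$, and the equation passes to the limit. $\square$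

By weak lower semicontinuity, $E(u,R)\le\liminf E(u_k,R)$.

## 4. No homogeneous Stokes field of degree below one in a convex cone

Let $U=r^\lambda\Psi(\omega)$ be a homogeneous solution in a convex cone, with $\lambda$ and $\Psi$ possibly complex. We want $U=0$ when $1-d<\operatorname{Re}\lambda<1$.

**Testing with the conjugate profile fails off one line.** Split $\Psi=U_r\,\omega+U_\omega$ into radial and tangential parts. For a field $r^m(a\,\omega+b)$ with $a$ scalar and $b$ tangential on the sphere,
$$r\operatorname{div}\big(r^m(a\,\omega+b)\big)=r^m\big[(m+d-1)a+\operatorname{div}_Sb\big]. \tag{4.1}$$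
So $\operatorname{div}U=0$ means $(\lambda+d-1)U_r+\operatorname{div}_SU_\omega=0$. To get an identity on the sphere from $\int\nabla U:\nabla v=0$, the powers of $r$ must cancel, which forces $v\sim r^\mu$ with $\mu=2-d-\lambda$. The natural choice is $v=r^\mu\overline\Psi$ with a radial cutoff. Before any cutoff, (4.1) and the conjugated divergence equation give
$$r\operatorname{div}(r^\mu\overline\Psi)=r^\mu\big[(1-\lambda)-(\bar\lambda+d-1)\big]\overline{U_r}=r^\mu(2-d-2\operatorname{Re}\lambda)\,\overline{U_r},$$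
since $\mu+d-1=1-\lambda$. Unless $U_r=0$, this is a legitimate test field only on the line $\operatorname{Re}\lambda=1-\frac d2$, and we need the region up to $\operatorname{Re}\lambda=1$.

The way out is to multiply the radial component alone by the complex number $k=\frac{\bar\lambda+d-1}{1-\lambda}$, so that the two coefficients match, and to use different radial cutoffs for the two components so that the divergence stays exactly zero. The price is a quadratic form that is no longer obviously positive. Its radial part is rescued by the fact that $\int U_r=0$, which raises the constant in the Poincaré inequality on the hemisphere from $d-1$ to $2d$.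

Let $S_+=\{\omega\in S^{d-1}:\omega\cdot\nu>0\}$, $\nu=e_d$ after rotation. Integrals without indication are over $S^{d-1}$ or $S_+$.

**Lemma 4.1.** *If $f\in H^1_0(S_+)$ and $\int f=0$, then $\int|\nabla f|^2\ge2d\int f^2$. For every $f\in H_0^1(S_+)$, $\int|\nabla f|^2\ge(d-1)\int f^2$.*

By odd reflection, the Dirichlet eigenfunctions of $S_+$ are the restrictions of spherical harmonics odd in $x_d$. A spherical harmonic of degree $\ell$ has eigenvalue $\ell(\ell+d-2)$. Degree $0$ contributes nothing odd; degree $1$ contributes only multiples of $x_d$, with eigenvalue $d-1$; degrees $\ge2$ have eigenvalues $\ge2d$. This proves the second claim. It also shows that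
$$\mathcal Q(f,g)=\int\nabla f\cdot\nabla g-2d\int fg$$
is nonnegative on the $L^2$-orthogonal complement of $x_d$ in $H_0^1(S_+)$. That complement has codimension $1$, so a subspace on which $\mathcal Q$ is negative definite has dimension at most $1$.

The first claim is not immediate from this, because $\int f=0$ is a different constraint from $f\perp x_d$. Let $y=-\frac12x_d^2\in H_0^1(S_+)$. From $\Delta x_d^2=2$ and homogeneity, $\Delta_Sx_d^2=2-2d\,x_d^2$, hence $-\Delta_Sy-2dy=(1-d\,x_d^2)+d\,x_d^2=1$. So $\mathcal Q(y,f)=\int f$ for all $f\in H_0^1(S_+)$, and $\mathcal Q(y,y)=\int y<0$. If $\int f=0$ and $\mathcal Q(f,f)<0$, then $\mathcal Q(y,f)=0$ and $\mathcal Q$ is negative definite on the span of $y,f$. This span is two-dimensional, as $\int y\ne0=\int f$: a contradiction. $\square$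

**Lemma 4.2.** *Let $\mathcal K\neq\emptyset$ be an open convex cone with $0\notin\mathcal K$, and let $1-d<\operatorname{Re}\lambda<1$. Let $U\in W^{1,2}_{loc}(\mathbb R^d\setminus\{0\};\mathbb C^d)$ be of the form $U(r\omega)=r^\lambda\Psi(\omega)$, with $U=0$ a.e. outside $\mathcal K$, $\operatorname{div}U=0$, and $\int\nabla U:\nabla v=0$ (bilinear product, no conjugation) for all divergence-free $v\in W^{1,2}(\mathbb R^d;\mathbb C^d)$ with compact support in $\mathbb R^d\setminus\{0\}$ and $v=0$ a.e. outside $\mathcal K$. Then $U=0$.*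

**Step 1: the constraint on the sphere.** By separation there is $\nu$ with $\mathcal K\subset\{x\cdot\nu>0\}$. Write $\Psi=U_r\omega+U_\omega$; then $U_r$ and $U_\omega$ are in $H^1(S^{d-1})$ and vanish outside $\mathcal K\cap S^{d-1}\subset S_+$. By (4.1),
$$(\lambda+d-1)U_r+\operatorname{div}_SU_\omega=0,\qquad\text{hence}\qquad\int U_r=0, \tag{4.2}$$
because $\lambda+d-1\ne0$.

**Step 2: the test field.** Let $\mu=2-d-\lambda$, $k=\frac{\bar\lambda+d-1}{1-\lambda}$, $V_\omega=\overline{U_\omega}$, $V_r=k\overline{U_r}$. Let $0\le\zeta\in C_0^\infty((0,\infty))$ be nonzero, write $\dot\zeta=r\zeta'$, $t=\log r$, and set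
$$v=r^\mu\zeta V_r\,\omega+r^\mu\zeta_1V_\omega,\qquad\zeta_1=\zeta+\frac{\dot\zeta}{1-\lambda}.$$
Since $\mu+d-1=1-\lambda$ and $(1-\lambda)\zeta+\dot\zeta=(1-\lambda)\zeta_1$,
$$r\operatorname{div}v=r^\mu\big[((1-\lambda)\zeta+\dot\zeta)V_r+\zeta_1\operatorname{div}_SV_\omega\big]=r^\mu\zeta_1\big[(1-\lambda)k\overline{U_r}-(\bar\lambda+d-1)\overline{U_r}\big]=0 .$$
So $v$ is admissible.

**Step 3: reduction to the sphere.** With $\dot{}=r\partial_r$ and $D_\omega$ the derivative along the unit sphere, $\nabla U:\nabla v=r^{-2}[\dot U\cdot\dot v+D_\omega U:D_\omega v]$ and $dx=r^d\,dt\,d\omega$. The powers of $r$ cancel, as $d-2+\lambda+\mu=0$. Here $\dot U=\lambda U$ and $\dot v=r^\mu[(\mu\zeta+\dot\zeta)V_r\omega+(\mu\zeta_1+\dot\zeta_1)V_\omega]$. Since $\int\dot\zeta\,dt=\int\dot\zeta_1\,dt=0$ and $\int\zeta_1\,dt=\int\zeta\,dt$,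
$$0=\int\nabla U:\nabla v\,dx=a\int\zeta\,dt,\qquad a=\int\lambda\mu(U_rV_r+U_\omega\cdot V_\omega)+D_\omega(U_r\omega+U_\omega):D_\omega(V_r\omega+V_\omega).$$
As $\int\zeta\,dt>0$, we get $a=0$.

**Step 4: computing $a$.** For a tangent vector $X$,
$$D_X(U_r\omega+U_\omega)=(XU_r-X\cdot U_\omega)\,\omega+U_rX+\nabla_XU_\omega .$$
Sum over an orthonormal tangent frame. The normal parts give $(\nabla U_r-U_\omega)\cdot(\nabla V_r-V_\omega)$; the tangential parts give $(d-1)U_rV_r+U_r\operatorname{div}_SV_\omega+V_r\operatorname{div}_SU_\omega+\nabla U_\omega:\nabla V_\omega$. Integrating $-\nabla U_r\cdot V_\omega$ and $-U_\omega\cdot\nabla V_r$ by parts doubles the divergence terms: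
$$a=\int\big\{\nabla U_\omega:\nabla V_\omega+(\lambda\mu+1)U_\omega\cdot V_\omega+\nabla U_r\cdot\nabla V_r+(\lambda\mu+d-1)U_rV_r+2U_r\operatorname{div}_SV_\omega+2V_r\operatorname{div}_SU_\omega\big\}.$$
Note $\lambda\mu+d-1=(1-\lambda)(\lambda+d-1)$, so $k(\lambda\mu+d-1)=|\lambda+d-1|^2$. Put
$$\mathsf A=\int|\nabla U_\omega|^2,\quad\mathsf B=\int|U_\omega|^2,\quad\mathsf D=\int|\nabla U_r|^2,\quad\mathsf E=\int|U_r|^2 .$$
By (4.2) and its conjugate,
$$a=\mathsf A+(\lambda\mu+1)\mathsf B+k\mathsf D+\big[|\lambda+d-1|^2-2(\bar\lambda+d-1)-2k(\lambda+d-1)\big]\mathsf E .$$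

**Step 5: the real part.** Put $\sigma=1-\operatorname{Re}\lambda>0$, $\rho=\operatorname{Re}\lambda+d-1>0$, $\tau=\operatorname{Im}\lambda$; then $\sigma+\rho=d$. Now $k=\frac{\rho-i\tau}{\sigma-i\tau}$, so
$$\operatorname{Re}k=\frac{\sigma\rho+\tau^2}{\sigma^2+\tau^2},\qquad\operatorname{Re}[k(\lambda+d-1)]=\operatorname{Re}\frac{\rho^2+\tau^2}{\sigma-i\tau}=\frac{\sigma(\rho^2+\tau^2)}{\sigma^2+\tau^2},$$
and $\operatorname{Re}(\lambda\mu)=\operatorname{Re}[(\sigma-i\tau)(\rho+i\tau)]-(d-1)=\sigma\rho+\tau^2-(d-1)$. Hence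
$$\operatorname{Re}a=\mathsf A+(\sigma\rho+\tau^2+2-d)\mathsf B+\frac{\sigma\rho+\tau^2}{\sigma^2+\tau^2}\mathsf D+\Big[\rho^2+\tau^2-2\rho-\frac{2\sigma(\rho^2+\tau^2)}{\sigma^2+\tau^2}\Big]\mathsf E. \tag{4.3}$$

**Step 6: positivity.** Lemma 4.1 applies to the real and imaginary parts of $U_r$, which have mean zero, so $\mathsf D\ge2d\,\mathsf E$. The coefficient of $\mathsf D$ is positive. The terms with denominator $\sigma^2+\tau^2$, together with $-2\rho$, then cancel exactly:
$$2d(\sigma\rho+\tau^2)-2\rho(\sigma^2+\tau^2)-2\sigma(\rho^2+\tau^2)=2(\sigma\rho+\tau^2)(d-\sigma-\rho)=0 .$$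
For the tangential part, let $W$ be the real or imaginary part of $U_\omega$. Kato's inequality $|\nabla|W||\le|\nabla W|$ and Lemma 4.1 for $|W|\in H_0^1(S_+)$ give $\mathsf A\ge(d-1)\mathsf B$. Therefore
$$0=\operatorname{Re}a\ge(\sigma\rho+\tau^2+1)\mathsf B+(\rho^2+\tau^2)\mathsf E ,$$
so $\mathsf B=\mathsf E=0$ and $U=0$. $\square$

The mean-zero gain is not a luxury here. With only $\mathsf D\ge(d-1)\mathsf E$, the coefficient of $\mathsf E$ would be $\rho^2+\tau^2-(d+1)\frac{\sigma\rho+\tau^2}{\sigma^2+\tau^2}$. For $\tau=0$ this is $\frac\rho\sigma(\rho\sigma-d-1)$, which is negative as $\sigma\to0$, that is, near $\operatorname{Re}\lambda=1$, in every dimension.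

## 5. Slowly growing solutions vanish: cones, then unbounded convex sets

**Proposition 5.1.** *Let $\mathcal K\in\mathcal D(\alpha,\infty)$ be a cone, $\beta<1$, $u\in\mathcal S(\mathcal K)$ and $\sup_{R\ge1}R^{-(d-2+2\beta)}E(u,R)<\infty$. Then $u=0$.*

The shear flow in a half-space, with $E(u,R)=\frac12|B_1|R^d$, shows that $\beta=1$ is not allowed. One would like to expand $u$ into homogeneous pieces and kill each by Lemma 4.2. We need less: if a nonzero $u$ exists, then a nonzero homogeneous one exists, because the space of all such $u$ is finite-dimensional and invariant under dilations.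

Increasing $\beta$ weakens the growth hypothesis, so we may assume $1-\frac d2<\beta<1$. Let $\mathcal V$ be the real vector space of all such $u$.

**Step 1: a norm.** Let $J_R(u,v)=\int_{B_R}u\cdot v$. If $W\subset\mathcal V$ is finite-dimensional, the subspaces $\{w\in W:J_R(w,w)=0\}$ decrease in $R$ and have intersection $\{0\}$; as dimensions are integers, they equal $\{0\}$ for large $R$. So $J_R$ is positive definite on $W$ for all large $R$.

**Step 2: $\dim\mathcal V<\infty$.** We use polynomial growth to find a scale at which many elements keep a fixed proportion of their mass in the smaller of two balls; compactness then bounds their number.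

Let $u_1,\dots,u_k\in\mathcal V$ be linearly independent with span $W$, and $R_0\ge1$ such that $J_{R_0}$ is positive definite on $W$. Put $\kappa_0=d+2\beta>0$ and $\delta_j=\det(J_{2^jR_0}(u_a,u_b))>0$. By Hadamard's inequality, (3.4) and the growth bound, $\delta_j\le\prod_aJ_{2^jR_0}(u_a,u_a)\le\mathrm{const}\cdot2^{jk\kappa_0}$. So there is $j$ with $\delta_{j+1}\le2^{k(\kappa_0+1)}\delta_j$, since otherwise $\delta_j\ge2^{jk(\kappa_0+1)}\delta_0$ for all $j$. Put $R=2^jR_0$. Diagonalize the two forms simultaneously: a basis $w_a$ of $W$ with $J_{2R}(w_a,w_b)=\delta_{ab}$, $J_R(w_a,w_b)=m_a\delta_{ab}$ (here $\delta_{ab}$ is Kronecker's symbol), $0<m_a\le1$. The ratio of the two determinants does not depend on the basis, so $\prod m_a=\delta_j/\delta_{j+1}\ge2^{-k(\kappa_0+1)}$. With $\eta=2^{-2(\kappa_0+1)}$, if $n$ of the $m_a$ are below $\eta$, then $2^{-k(\kappa_0+1)}\le\eta^n=2^{-2n(\kappa_0+1)}$, so $n\le k/2$. Hence at least $k/2$ indices satisfy $m_a\ge\eta$.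

For these, $\tilde w_a(x)=R^{d/2}w_a(Rx)$ is in $\mathcal S(\mathcal K)$ because $\mathcal K$ is a cone. The $\tilde w_a$ are orthogonal in $L^2(B_1)$ with squared norms in $[\eta,1]$, and $\int_{B_2}|\tilde w_a|^2=1$. By Lemma 3.3, $E(\tilde w_a,1)\le C(d,\alpha)$. So they are bounded in $W^{1,2}(B_1)$ and pairwise at distance $\ge\sqrt{2\eta}$ in $L^2(B_1)$. By Rellich's theorem their number is at most $N=N(d,\alpha,\beta)$, and $k\le2N$.

**Step 3: a homogeneous element.** Suppose $\mathcal V\ne\{0\}$, and let $(T_tu)(x)=u(e^tx)$. Since $\mathcal K$ is a cone and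
$$E(T_tu,R)=e^{(2-d)t}E(u,e^tR), \tag{5.1}$$
$T_t$ maps $\mathcal V$ to itself. (For $t<0$ and $e^tR<1\le R$, use $E(u,e^tR)\le E(u,1)$ and $d-2+2\beta>0$.) By Step 1, $\|u\|_{L^2(B_{R_1})}$ is a norm on $\mathcal V$ for some $R_1$, and $t\mapsto T_tu$ is continuous into $L^2(B_{R_1})$, as dilations are strongly continuous on $L^2_{loc}$. So $(T_t)$ is a continuous one-parameter group on a finite-dimensional space, $T_t=e^{tA}$. Let $U\neq0$ be an eigenvector of $A$ in the complexification, with eigenvalue $\lambda$. For every $t$, $U(e^tx)=e^{\lambda t}U(x)$ for a.e. $x$. Put $g(s,\omega)=e^{-\lambda s}U(e^s\omega)$: for each $t$, $g(s+t,\omega)=g(s,\omega)$ a.e. By Fubini, for a.e. $\omega$ this holds for a.e. pair $(s,t)$, so $g(\cdot,\omega)$ is a.e. constant. Thus $U=r^\lambda\Psi(\omega)$.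

**Step 4: locating $\lambda$.** By (5.1), $E(U,R)=R^{d-2+2\operatorname{Re}\lambda}E(U,1)$. Here $0<E(U,1)<\infty$: if $E(U,1)=0$, then $E(U,R)=0$ for all $R$ and $U=0$ by (3.4). Since $E(U,R)\to0$ as $R\to0$, $\operatorname{Re}\lambda>1-\frac d2>1-d$. The growth bound gives $\operatorname{Re}\lambda\le\beta<1$. The real and imaginary parts of the test fields of Lemma 4.2 lie in $W^{1,2}_{0,\sigma}(\mathcal K\cap B_R)$ for some $R$ by (3.1), so they are admissible for the real and imaginary parts of $U$. Lemma 4.2 gives $U=0$, a contradiction. $\square$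

**Why cones are not enough.** At a fixed boundary point, zooming in on a convex domain produces its tangent cone. But (2.1) needs one constant for all domains in a class, and in a proof by contradiction both domain and scale vary. For instance, let $D=\{x_2>\sqrt{1+x_1^2}-1\}$ and $D_k=\epsilon_kD$ with $\epsilon_k\to0$. Each $D_k$ is in $\mathcal D(\frac\pi4,\infty)$ and has a half-plane as tangent cone at $0$. Yet zooming in on $D_k$ at scale $\epsilon_k$ gives $D$ for every $k$, which is not a cone. So we must also handle unbounded convex sets, and we do it by looking at them from far away.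

**Proposition 5.2.** *Let $D\in\mathcal D(\alpha,\infty)$, $\beta<1$, $u\in\mathcal S(D)$ and $\sup_{R\ge1}R^{-(d-2+2\beta)}E(u,R)<\infty$. Then $u=0$.*

**Step 1: choosing good large scales.** Suppose $u\ne0$. Choose $\max(\beta,1-\frac d2)<\beta_1<1$ and put $\kappa_1=d-2+2\beta_1>0$. The continuous function $g(R)=R^{-\kappa_1}E(u,R)$ is positive for large $R$ by (3.4), and tends to $0$ as $R\to\infty$ because $\beta_1>\beta$. So for large $j$ there is $R_j\ge j$ with $g(R_j)=\max_{[j,\infty)}g>0$, whence $E(u,sR_j)\le s^{\kappa_1}E(u,R_j)$ for $s\ge1$. Put $u_j=c_ju(R_j\,\cdot)\in\mathcal S(R_j^{-1}D)$ with $E(u_j,1)=1$. Then $E(u_j,s)\le s^{\kappa_1}$ for $s\ge1$.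

**Step 2: the limit lives in a cone.** By Lemma 3.4 (all radii $\infty$), along a subsequence $u_j\to U\in\mathcal S(\mathcal K)$, $\mathcal K=\operatorname{int}\{\varrho=0\}\in\mathcal D(\alpha,\infty)$, $\varrho=\lim\operatorname{dist}(\cdot,R_j^{-1}D)$. As $0\in\overline D$ and $D$ is convex, $R^{-1}\overline D$ decreases in $R$. So $\operatorname{dist}(x,R^{-1}D)$ increases in $R$, is at most $|x|$, and $\varrho(x)=\lim_{R\to\infty}\operatorname{dist}(x,R^{-1}D)$. For $s>0$, $\varrho(sx)=\lim_Rs\operatorname{dist}(x,(sR)^{-1}D)=s\varrho(x)$. Hence $\mathcal K$ is a cone. (In the example above, $\mathcal K=\{x_2>|x_1|\}$.)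

**Step 3: contradiction.** By lower semicontinuity $E(U,s)\le s^{\kappa_1}$ for $s\ge1$, and $\beta_1<1$, so $U=0$ by Proposition 5.1. But Lemma 3.3 gives $1=E(u_j,1)\le C\int_{B_2}|u_j|^2\to C\int_{B_2}|U|^2=0$, a contradiction. $\square$

## 6. Uniform energy decay at the boundary

**Proposition 6.1.** *For $\beta<1$ there is $C=C(d,\alpha,\beta)$ such that, for $0<M<\infty$, $D\in\mathcal D(\alpha,M)$ and $u\in\mathcal S(D,M)$,*
$$E(u,r)\le C(r/M)^{d-2+2\beta}E(u,M),\qquad0<r\le M .$$

By scaling let $M=1$. Increasing $\beta$ strengthens the claim, so assume $\kappa:=d-2+2\beta>0$.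

**Step 1: counterexamples and the worst scale.** If the claim fails, there are $D_k\in\mathcal D(\alpha,1)$, $u_k\in\mathcal S(D_k,1)$ with $E(u_k,1)=1$, and $r_k\in(0,1]$ with $r_k^{-\kappa}E(u_k,r_k)>k$. Let $\rho_k\in[r_k,1]$ maximize $\rho^{-\kappa}E(u_k,\rho)$ on $[r_k,1]$. Then $\rho_k^{-\kappa}\ge\rho_k^{-\kappa}E(u_k,\rho_k)>k$, so $\rho_k\to0$, and by maximality $E(u_k,s\rho_k)\le s^\kappa E(u_k,\rho_k)$ for $1\le s\le1/\rho_k$.

**Step 2: zooming in.** Let $v_k=c_ku_k(\rho_k\,\cdot)\in\mathcal S(\rho_k^{-1}D_k,\rho_k^{-1})$ with $E(v_k,1)=1$; here $\rho_k^{-1}D_k\in\mathcal D(\alpha,\rho_k^{-1})$ and $\rho_k^{-1}\to\infty$. The bounds $E(v_k,s)\le s^\kappa$ for $1\le s\le\rho_k^{-1}$ are what Lemma 3.4 needs. A subsequence converges to $v\in\mathcal S(D)$, $D\in\mathcal D(\alpha,\infty)$, with $E(v,s)\le s^\kappa$ for $s\ge1$.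

**Step 3: contradiction.** By Lemma 3.3, $1=E(v_k,1)\le C\int_{B_2}|v_k|^2$, so by strong $L^2_{loc}$ convergence $1\le C\int_{B_2}|v|^2$ and $v\ne0$. This contradicts Proposition 5.2. $\square$

The two blow-ups play different roles: the small scales of Section 6 produce an unbounded convex set, the large scales of Section 5 turn it into a cone.

## 7. Reverse Hölder inequalities of every order

**Interior estimate.** *Let $w\in W^{1,2}(B(x,R);\mathbb R^d)$ with $\operatorname{div}w=0$ and $\int\nabla w\cdot\nabla\varphi=0$ for all $\varphi\in C^\infty_{0,\sigma}(B(x,R))$. Then, for the smooth representative,*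
$$\sup_{B(x,R/2)}|\nabla w|^2\le C(d)R^{-d}\int_{B(x,R)}|\nabla w|^2. \tag{7.1}$$

We eliminate the pressure by taking a curl. For $\psi\in C_0^\infty(B(x,R))$ and $i\ne j$, the field with $\varphi_i=\partial_j\psi$, $\varphi_j=-\partial_i\psi$ and other components $0$ is divergence-free. Testing with it gives $\Delta(\partial_jw_i-\partial_iw_j)=0$ in the sense of distributions. As $\operatorname{div}w=0$, $\Delta w_i=\sum_j\partial_j(\partial_jw_i-\partial_iw_j)$, so $\Delta^2w_i=0$. Hence $w$ is smooth, and each entry $h$ of $\nabla w$ is biharmonic.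

For biharmonic $h$, let $m(s)$ be its mean over $\partial B(z,s)$. Then $m'(s)=\frac1{|\partial B_s|}\int_{B(z,s)}\Delta h=\frac sd\Delta h(z)$ by the mean value property of $\Delta h$, so $m(s)=h(z)+\frac{s^2}{2d}\Delta h(z)$ (Pizzetti's formula). Fix a radial $\chi\in C_0^\infty(B_1)$ with $\int\chi=1$, $\int\chi|y|^2=0$ (a suitable combination of two radial bumps), and $\chi_\epsilon=\epsilon^{-d}\chi(\cdot/\epsilon)$. Then $h=h*\chi_\epsilon$ where defined. With $\epsilon=R/2$, Cauchy–Schwarz gives $|h(z)|^2\le\|\chi_\epsilon\|_2^2\int_{B(z,\epsilon)}|h|^2\le CR^{-d}\int_{B(x,R)}|h|^2$ for $z\in B(x,R/2)$. $\square$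

**Proposition 7.1.** *Let $\Omega$ be bounded convex with $\alpha,M_0$ as in (3.3), $2<q<\infty$, $Q\in\partial\Omega$, $4r\le M_0$, and $w(Q+\cdot)\in\mathcal S(\Omega-Q,4r)$. Then, with $C=C(d,\alpha,q)$,*
$$\Big(r^{-d}\int_{\Omega\cap B(Q,r)}|\nabla w|^q\Big)^{1/q}\le C\Big(r^{-d}\int_{\Omega\cap B(Q,4r)}|\nabla w|^2\Big)^{1/2}.$$

**Step 1: a pointwise bound.** We apply the interior estimate in the largest ball about $x$ inside $\Omega$, and the decay at the boundary point nearest to $x$. Let $\beta=1-\frac1{2q}$, so $d-2+2\beta=d-\frac1q$. Let $x\in\Omega\cap B(Q,r)$ and $\delta=\operatorname{dist}(x,\partial\Omega)=|x-P|$, $P\in\partial\Omega$. Then $\delta<r$, $|P-Q|<2r$, $B(x,\delta)\subset\Omega$, and $B(x,\delta)\subset B(P,2\delta)\subset B(P,2r)\subset B(Q,4r)$. So $w(P+\cdot)\in\mathcal S(\Omega-P,2r)$ with $\Omega-P\in\mathcal D(\alpha,2r)$. By (7.1) on $B(x,\delta)$ and Proposition 6.1 at $P$ with radii $2\delta\le2r\le M_0$,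
$$|\nabla w(x)|^2\le C\delta^{-d}\int_{B(P,2\delta)}|\nabla w|^2\le C\delta^{-d}\Big(\frac\delta r\Big)^{d-1/q}\int_{B(Q,4r)}|\nabla w|^2 .$$
As $w=0$ outside $\Omega$, this says
$$|\nabla w(x)|\le C\Big(\frac r\delta\Big)^{1/(2q)}\Big(r^{-d}\int_{\Omega\cap B(Q,4r)}|\nabla w|^2\Big)^{1/2} .$$

**Step 2: the weight is integrable.** Raising to the power $q$, it remains to show $\int_K(r/\delta)^{1/2}dx\le Cr^d$ for $K=\Omega\cap B(Q,r)$. The set $K$ is convex and contains $B(x_1,\rho)$ with $x_1=Q+\frac r2e$, $\rho=\frac r2\sin\alpha$, where $e$ is the axis of the cone at $Q$. For $y\in K$ and $0<t<\rho$, convexity gives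
$$B\big((1-\tfrac t\rho)y+\tfrac t\rho x_1,\,t\big)=(1-\tfrac t\rho)y+\tfrac t\rho B(x_1,\rho)\subset K\subset\Omega .$$
So every point of $x_1+(1-\frac t\rho)(K-x_1)$ has $\delta\ge t$, and
$$|\{x\in K:\delta<t\}|\le\big(1-(1-\tfrac t\rho)^d\big)|K|\le\frac{d\,t}\rho|K|\le C(d,\alpha)\,t\,r^{d-1}.$$
For $t\ge\rho$ the final bound is trivial. Hence $\int_K(r/\delta)^{1/2}\le|K|+\int_1^\infty|\{x\in K:\delta<rs^{-2}\}|\,ds\le Cr^d+Cr^d\int_1^\infty s^{-2}ds\le Cr^d$. $\square$

## 8. The bound $\|\nabla u\|_p\le C\|f\|_p$ for $p>2$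

Let $\Omega$ be as in Theorem 1. Let $\rho_0$ be half the inradius, and $\alpha$, $M_0=\rho_0$ as in (3.3).

**Removing $F$.** For any $1<p<\infty$, let $W$ be the Newtonian potential of $F1_\Omega$, so $\Delta W=F1_\Omega$, and let $f_1=\nabla W$, $(f_1)_{ij}=\partial_jW_i$. Then $\int F\cdot\varphi=-\int f_1\cdot\nabla\varphi$ for $\varphi\in C_0^\infty(\Omega)$. The kernel of $\nabla W$ is $O(|x|^{1-d})$ and only $|x|\le\operatorname{diam}\Omega$ matters, so by Young's inequality $\|f_1\|_{L^p(\Omega)}\le C(d,\operatorname{diam}\Omega)\|F\|_p$. Replacing $f$ by $f+f_1$, we assume $F=0$ from now on.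

**The solution with datum $f\in L^2$.** By Lax–Milgram there is a unique $u\in W^{1,2}_{0,\sigma}(\Omega)$ with $\int\nabla u\cdot\nabla\varphi=-\int f\cdot\nabla\varphi$ for all $\varphi\in W^{1,2}_{0,\sigma}(\Omega)$, and $\|\nabla u\|_2\le\|f\|_2$. The same holds in $\Omega\cap B$ for any ball $B$ meeting $\Omega$.

Let $2<p<\infty$, $f\in L^p\subset L^2$, $u$ this solution, $g=|\nabla u|1_\Omega$, $h=|f|1_\Omega$; we may assume $g\ne0$. Fix $q>p$, $\Lambda=14$, $r_0=M_0/12$.

**Step 1: local splitting.** *For every ball $B=B(x_0,r)$ with $r\le r_0$ there are measurable $a,b\ge0$ on $B$ with $g\le a+b$ on $B$ and*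
$$\int_Ba^2\le\int_{\Lambda B}h^2,\qquad\Big(|B|^{-1}\int_Bb^q\Big)^{1/q}\le C\Big(|\Lambda B|^{-1}\int_{\Lambda B}(g^2+h^2)\Big)^{1/2}. \tag{8.1}$$
The part $a$ carries the local forcing; the part $b$ solves the homogeneous system and obeys a reverse Hölder inequality.

If $B\cap\Omega=\emptyset$, take $a=b=0$. If $2B\subset\Omega$, let $B^*=2B$. Otherwise the connected set $2B$ meets $\Omega$ and its complement, hence contains some $Q\in\partial\Omega$; let $B^*=B(Q,12r)\subset\Lambda B$, and note $B\subset B(Q,3r)$. Let $v\in W^{1,2}_{0,\sigma}(\Omega\cap B^*)$ solve $\int\nabla v\cdot\nabla\varphi=-\int f\cdot\nabla\varphi$ for all $\varphi\in W^{1,2}_{0,\sigma}(\Omega\cap B^*)$, so $\|\nabla v\|_2\le\|f\|_{L^2(\Omega\cap B^*)}$. The field $w=u-v$ (both extended by $0$) is divergence-free, vanishes outside $\Omega$, and satisfies $\int\nabla w\cdot\nabla\varphi=0$ for $\varphi\in C^\infty_{0,\sigma}(\Omega\cap B^*)$. Put $a=|\nabla v|1_\Omega$, $b=|\nabla w|1_\Omega$. The first bound in (8.1) is clear. The second follows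 from $|\nabla w|^2\le2|\nabla u|^2+2|\nabla v|^2$ together with (7.1) on $2B$ in the first case, and with Proposition 7.1 (radii $3r$ and $12r\le M_0$) in the second.

**Step 2: a good-$\lambda$ inequality.** Let $\mathcal M$ be the uncentered maximal operator over balls, $G=g^2$, $H=h^2$, $E_t=\{\mathcal MG>t\}$. This set is open, and $|E_t|\le C\|G\|_1/t<\infty$ by the weak $(1,1)$ bound. If $E_t\ne\emptyset$, let $\{Q_i\}$ be its Whitney cubes, with disjoint interiors, $\ell_i:=\operatorname{diam}Q_i\le\operatorname{dist}(Q_i,E_t^c)\le4\ell_i$, center $x_i$, and let $B_i=B(x_i,3\ell_i)$. Since $|Q_i|\le|E_t|$, we have $3\ell_i\le r_0$ for $t\ge t_0:=C\|G\|_1r_0^{-d}$ with a suitable $C=C(d)$. Let $A\ge7^d$, $0<\gamma\le1$, $t\ge t_0$. We claim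
$$|\{x\in Q_i:\mathcal MG>At,\ \mathcal MH\le\gamma t\}|\le C_0(\gamma A^{-1}+A^{-q/2})|Q_i| . \tag{8.2}$$
Assume the set is nonempty, let $y$ be one of its points, and let $z_i\in E_t^c$ with $|z_i-x_i|\le5\ell_i$.

First, only small balls matter. If $x\in Q_i$ lies in a ball $B'$ of radius $\rho\ge\ell_i$, some point of $E_t^c$ lies within $5\ell_i\le5\rho$ of $x$, hence in $7B'$; so the mean of $G$ over $B'$ is at most $7^dt\le At$. Thus $\mathcal MG(x)>At$ is caused by balls containing $x$ of radius $<\ell_i$. These lie in $B_i$, so $\mathcal M(G1_{B_i})(x)>At$.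

Next, on $B_i$ we have $G\le2a^2+2b^2$ with $a,b$ from (8.1), so $\mathcal M(a^21_{B_i})(x)>At/4$ or $\mathcal M(b^21_{B_i})(x)>At/4$. Since $y,z_i\in\Lambda B_i$, the means over $\Lambda B_i$ satisfy $\langle G\rangle\le t$, $\langle H\rangle\le\gamma t$. The weak $(1,1)$ bound gives
$$|\{\mathcal M(a^21_{B_i})>At/4\}|\le\frac C{At}\int_{\Lambda B_i}H\le C\gamma A^{-1}|Q_i| ,$$
and the $L^{q/2}$ bound, $q/2>1$, gives
$$|\{\mathcal M(b^21_{B_i})>At/4\}|\le C(At)^{-q/2}\int_{B_i}b^q\le C(At)^{-q/2}|B_i|\,(2t)^{q/2}C\le CA^{-q/2}|Q_i| .$$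
This proves (8.2). Since $\{\mathcal MG>At\}\subset E_t$, summing over $i$ gives, with $\theta=C_0(\gamma A^{-1}+A^{-q/2})$,
$$|\{\mathcal MG>At\}|\le\theta\,|\{\mathcal MG>t\}|+|\{\mathcal MH>\gamma t\}|,\qquad t\ge t_0. \tag{8.3}$$
If $E_t=\emptyset$, (8.3) is trivial.

**Step 3: integration in $t$.** We have $A^{p/2}\theta=C_0(\gamma A^{p/2-1}+A^{(p-q)/2})$. As $p<q$, choose $A$ large, then $\gamma$ small, so that $A^{p/2}\theta\le\frac12$. Put $\Phi(T)=\int_0^Tt^{p/2-1}|\{\mathcal MG>t\}|\,dt$. Since $|\{\mathcal MG>t\}|\le C\|G\|_1/t$ and $p>2$, $\Phi(T)\le CT^{p/2-1}\|G\|_1<\infty$; this finiteness is what permits absorption below. Multiply (8.3) by $A^{p/2}t^{p/2-1}$ and integrate over $(t_0,T)$; the left side becomes $\Phi(AT)-\Phi(At_0)$. So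
$$\Phi(T)\le\Phi(AT)\le\Phi(At_0)+\tfrac12\Phi(T)+C\|\mathcal MH\|_{p/2}^{p/2}\le\tfrac12\Phi(T)+Ct_0^{p/2-1}\|G\|_1+C\|H\|_{p/2}^{p/2}.$$
Absorb $\frac12\Phi(T)$ and let $T\to\infty$. Since $G\le\mathcal MG$ a.e. and $t_0^{p/2-1}\|G\|_1=C\|G\|_1^{p/2}$ (with $C$ depending on $r_0$),
$$\|\nabla u\|_p^p\le C(\|\nabla u\|_2^p+\|f\|_p^p)\le C\|f\|_p^p. \tag{8.4}$$

**Step 4: $u\in W^{1,p}_0(\Omega)$.** The extended $u$ has compact support and $\nabla u\in L^p(\mathbb R^d)$. Poincaré's inequality for its mollifications gives $u\in L^p$. So $u\in W^{1,p}(\mathbb R^d)$, $u=0$ outside $\Omega$, and (3.1) applies.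

## 9. Exponents below two, the pressure, and uniqueness

**Step 1: velocity for $1<p<2$.** We dualize (8.4). Let $f\in L^2$ with solution $u$, and $g\in L^{p'}(\Omega;\mathbb R^{d\times d})$ with solution $v$ (datum $g$), $p'>2$. Testing the equation of $v$ with $u$ and that of $u$ with $v$,
$$\int g\cdot\nabla u=-\int\nabla v\cdot\nabla u=\int f\cdot\nabla v\le C\|f\|_p\|g\|_{p'} ,$$
so $\|\nabla u\|_p\le C\|f\|_p$. For $f\in L^p$ take $L^2\ni f_k\to f$ in $L^p$. The solutions $u_k$ are Cauchy in $W^{1,p}_0$, and their limit $u$ is divergence-free, with $\|\nabla u\|_p\le C\|f\|_p$ and $\int\nabla u\cdot\nabla\varphi=-\int f\cdot\nabla\varphi$ for $\varphi\in C^\infty_{0,\sigma}(\Omega)$.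

**Step 2: pressure for all $1<p<\infty$.** We now have $u\in W^{1,p}_{0,\sigma}(\Omega)$ with $\|\nabla u\|_p\le C\|f\|_p$ and the equation against $C^\infty_{0,\sigma}(\Omega)$. By (3.1) the functional $\ell(\varphi)=\int(\nabla u+f)\cdot\nabla\varphi$ vanishes on $W^{1,p'}_{0,\sigma}(\Omega)$. With $\mathfrak B$ from (3.2) on $\Omega$, exponent $p'$, the functional $g\mapsto\ell(\mathfrak Bg)$ on $\{g\in L^{p'}:\int g=0\}$ has norm $\le C(\|\nabla u\|_p+\|f\|_p)$. By Hahn–Banach it equals $\int\phi g$ for some $\phi\in L^p$, which we normalize to $\int\phi=0$, and $\|\phi\|_p\le C\|f\|_p$. For $\varphi\in C_0^\infty(\Omega;\mathbb R^d)$ the field $\varphi-\mathfrak B\operatorname{div}\varphi$ is in $W^{1,p'}_{0,\sigma}(\Omega)$, hence $\ell(\varphi)=\ell(\mathfrak B\operatorname{div}\varphi)=\int\phi\operatorname{div}\varphi$. This is (1.3) with $F=0$.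

**Step 3: uniqueness.** Let $(u,\phi)$ solve the problem with zero data, so $\int\nabla u\cdot\nabla\varphi=0$ for $\varphi\in C^\infty_{0,\sigma}(\Omega)$. If $p\ge2$, then $u\in W^{1,2}_{0,\sigma}(\Omega)$; by (3.1) we may test with $u$, and $u=0$. If $p<2$, by (3.1) the identity holds for $\varphi\in W^{1,p'}_{0,\sigma}(\Omega)$. For $g\in L^{p'}$ let $v\in W^{1,p'}_{0,\sigma}(\Omega)$ be the solution with datum $g$ from Section 8. Its equation extends by density to test fields in $W^{1,p}_{0,\sigma}(\Omega)$, so $\int g\cdot\nabla u=-\int\nabla v\cdot\nabla u=0$. As $g$ is arbitrary, $\nabla u=0$ and $u=0$. In both cases $\int\phi\operatorname{div}\varphi=0$ for all $\varphi\in C_0^\infty(\Omega;\mathbb R^d)$, so $\nabla\phi=0$ and $\phi$ is constant.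

All constants depend only on $d$, $p$, $\rho_0$ and $\operatorname{diam}\Omega$: geometry entered through $\alpha$, $M_0$, and the constant of $\mathfrak B$ on $\Omega$. This proves Theorem 1. $\blacksquare$

## 10. Nonzero divergence, the exponents $1$ and $\infty$, and re-entrant corners

**Proof of Theorem 2(a).** Write $u=\mathfrak Bg+\tilde u$, with $\mathfrak B$ from (3.2) on $\Omega$, exponent $p$. Then $(\tilde u,\phi)$ solves the problem of Theorem 1 with $f$ replaced by $f+\nabla\mathfrak Bg$, and $\|\nabla\mathfrak Bg\|_p\le C\|g\|_p$. Existence and the bound follow. The difference of two solutions solves the problem with zero data, so uniqueness is that of Theorem 1. $\blacksquare$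

**Proof of Theorem 2(b).** Here $\Omega$ is bounded Lipschitz. The velocity of the $W^{1,2}_0$ solution is the $u\in W^{1,2}_{0,\sigma}(\Omega)$ with $\int\nabla u\cdot\nabla\varphi=-\int f\cdot\nabla\varphi$ for all $\varphi\in W^{1,2}_{0,\sigma}(\Omega)$.

**Step 1: $q=\infty$.** We exhibit bounded data with a logarithmic singularity in $\nabla u$ at an interior point. Translate so that $0\in\Omega$. Let $\eta\in C_0^\infty(\Omega)$, $\eta=1$ near $0$, $\psi=\eta\,x_1x_2\log|x|$, $u=(\partial_2\psi,-\partial_1\psi,0,\dots,0)$, $f_{12}=-\Delta\psi$, $f_{21}=\Delta\psi$, other $f_{ij}=0$. The second derivatives of $\psi$ are $O(1+|\log|x||)$, so $u\in W^{1,2}$ with compact support in $\Omega$. Moreover $\operatorname{div}u=0$, and $-\Delta u=\operatorname{div}f$, because $(\operatorname{div}f)_1=-\partial_2\Delta\psi=-\Delta u_1$ and $(\operatorname{div}f)_2=\partial_1\Delta\psi=-\Delta u_2$; the pressure is $0$. Since $x_1x_2$ is harmonic,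
$$\Delta(x_1x_2\log|x|)=2\,\frac{2x_1x_2}{|x|^2}+x_1x_2\,\frac{d-2}{|x|^2}=(d+2)\frac{x_1x_2}{|x|^2},$$
so $f\in L^\infty$. But near $0$, $\partial_1u_1=\partial_1\partial_2\psi=\log|x|+O(1)$ is unbounded. So the estimate fails for $q=\infty$.

**Step 2: $q=1$, by duality.** Suppose $\|\nabla u\|_1\le C\|f\|_1$ for all $f\in L^2$. For $g\in L^\infty$ with solution $v$, and all $f\in L^2$ with solution $u$, $|\int f\cdot\nabla v|=|\int g\cdot\nabla u|\le C\|g\|_\infty\|f\|_1$. That is $\|\nabla v\|_\infty\le C\|g\|_\infty$, contradicting Step 1. $\blacksquare$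

**Proof of Theorem 2(c).** We use the exponent found in Section 2. Place the vertex at $0$, with $\Omega=\{|\theta|<\omega/2\}$ near $0$, $\omega\in(\pi,2\pi)$, and let $\lambda\in(\frac12,1)$ be a zero of $\Xi(\lambda)=\sin\lambda\omega+\lambda\sin\omega$.

**Step 1: the singular solution.** Put $\psi=r^{1+\lambda}\Theta(\theta)$ with
$$\Theta(\theta)=\cos\tfrac{(1-\lambda)\omega}2\cos(1+\lambda)\theta-\cos\tfrac{(1+\lambda)\omega}2\cos(1-\lambda)\theta .$$
Then $\Delta^2\psi=0$ and $\Theta(\pm\frac\omega2)=0$. By the determinant computation of Section 2, $\Theta'(\pm\frac\omega2)=\mp\Xi(\lambda)=0$. Also $\Theta\not\equiv0$: since $0<\frac{(1-\lambda)\omega}2<\frac\pi2$, the first coefficient is nonzero, and $1+\lambda\ne1-\lambda$. The field $V=\nabla^\perp\Delta\psi$ is curl-free in the sector, because $\Delta\psi$ is harmonic, and homogeneous of degree $\lambda-2$. So $\phi_0=\frac{x\cdot V}{\lambda-1}$ satisfies $\nabla\phi_0=V$: indeed $\partial_i(x_jV_j)=V_i+x_j\partial_jV_i=(\lambda-1)V_i$ by $\partial_iV_j=\partial_jV_i$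 and Euler's identity. It is homogeneous of degree $\lambda-1$, and $-\Delta\nabla^\perp\psi+\nabla\phi_0=0$.

**Step 2: localization.** Let $\chi\in C_0^\infty$ be a radial cutoff, $\chi=1$ near $0$, supported where $\Omega$ is the sector. Set $u=\nabla^\perp(\chi\psi)$ and $\phi=\chi\phi_0$. On the sides $\psi=0$ and $\nabla\psi=0$; moreover $|u|=O(r^\lambda)$ and $|\nabla u|=O(r^{\lambda-1})$. So $u\in W^{1,2}(\Omega)$ is continuous on $\overline\Omega$ and zero on $\partial\Omega$. Hence $u\in W^{1,2}_{0,\sigma}(\Omega)$, and $\phi\in L^2(\Omega)$. The field $F=-\Delta u+\nabla\phi$ vanishes near $0$ and is bounded. The equation holds weakly, since test fields have compact support in $\Omega$, where everything is smooth.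

**Step 3: failure.** Let $\frac2{1-\lambda}\le p<\infty$, so $p>2$. A solution in $W^{1,p}_0\times L^p$ with data $(0,F)$ lies in $W^{1,2}_0\times L^2$. The difference of its velocity and $u$ solves the problem with zero data, and testing with this difference shows that it is zero. So its velocity is $u$. Near $0$, $\nabla u$ is homogeneous of degree $\lambda-1$ and not identically zero: otherwise $\psi$ would be affine, hence $0$ by homogeneity of degree $1+\lambda\notin\{0,1\}$. As $p(1-\lambda)\ge2$, $\int_0 r^{-p(1-\lambda)}\,r\,dr=\infty$ and $\nabla u\notin L^p$. So the estimate fails.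

**Step 4: convex if and only if all $p$.** A convex polygon has the estimate for all $1<p<\infty$ by Theorem 1. Conversely we show that a polygonal Lipschitz domain without angles in $(\pi,2\pi)$ is convex. Then near each boundary point $z$, $\Omega$ coincides in a small ball with a convex set, a sector of angle at most $\pi$. Fix $x\in\Omega$ and let $Y=\{y\in\Omega:[x,y]\subset\Omega\}$. This set is open and contains $x$. Let $y\in\Omega$ be a limit of points of $Y$; then $[x,y]\subset\overline\Omega$. If $[x,y]$ met $\partial\Omega$, let $z$ be the first such point from $x$. Near $z$, the points of the segment just before $z$ are in the open convex sector, and those just after $z$ are in its closure, so $z$, lying strictly between two such points, is in the open sector, hence in $\Omega$: a contradiction. So $Y$ is closed in $\Omega$, and $Y=\Omega$ by connectedness. As $x$ was arbitrary, $\Omega$ is convex. Hence a non-convex polygon has an angle in $(\pi,2\pi)$, and by Step 3 the estimate fails for some $p$. $\blacksquare$
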